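# Cyclic weighted bilateral shifts and the $e^{-\gamma\sqrt n}$ threshold

## 1. Two theorems on the products $w_1\cdots w_n$

All vector spaces are over $\mathbb C$, and $\mathbb Z_+$ is the set of non-negative integers. For $w\in\ell_\infty(\mathbb Z)$ and $1\le p\le\infty$, let $T_{w,p}$ be the bounded operator on $\ell_p(\mathbb Z)$ if $p<\infty$, or on $c_0(\mathbb Z)$ if $p=\infty$, given on the canonical basis by $T_{w,p}e_n=w_ne_{n-1}$ for $n\in\mathbb Z$.

**Theorem A.** Let $w\in\ell_\infty(\mathbb Z)$, $w_n\ne0$ for all $n$, and suppose that for some $C,\gamma>0$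
$$\inf_{m\ge0}|w_0w_{-1}\cdots w_{-m}|>0,\qquad |w_1w_2\cdots w_n|\le Ce^{-\gamma\sqrt n}\quad(n\ge1).$$
Then $T_{w,p}$ is non-cyclic for every $1\le p\le\infty$.

**Theorem B.** Let $w\in\ell_\infty(\mathbb Z)$, $w_n\ne0$ for all $n$, $\sup_{m\ge0}|w_0\cdots w_{-m}|<\infty$ and $\log^+\frac1{|w_1\cdots w_n|}=o(\sqrt n)$. Then $T_{w,p}$ is cyclic for every $1<p\le\infty$.

**Corollary.** (i) For $0<\alpha\le1$ let $w_n=1$ if $n\le1$ and $w_n=1-n^{-\alpha}$ if $n\ge2$. For $1<p\le\infty$, the operator $T_{w,p}$ is cyclic if and only if $\alpha>\frac12$. In particular, for $\alpha=\frac12$ it is cyclic for no $p\in(1,\infty]$.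

(ii) If $|w_0\cdots w_{-m}|$ is bounded above and away from $0$ and $L=\lim n^{-1/2}\log\frac1{|w_1\cdots w_n|}$ exists in $[0,\infty]$, then for $1<p\le\infty$: $T_{w,p}$ is cyclic if and only if $L=0$.

Let us unpack this. If all $w_n\neq 0$, the operator $T_{w,p}$ is called a *weighted bilateral shift*.

**Definition.** A bounded operator $T$ on a Banach space $\mathcal B$ is *cyclic* if some $x\in\mathcal B$ has $\operatorname{span}\{T^nx:n\in\mathbb Z_+\}$ dense in $\mathcal B$. Such an $x$ is a *cyclic vector*. We write $[x]$ for the closed span of $\{T^nx:n\ge0\}$.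

Only non-negative powers are allowed. The shift moves everything to the left, and the question is whether one vector, pushed left and recombined, can recover what lies on its right. On the way to the left of $0$ the weights do nothing dramatic. The products $w_1\cdots w_n$ say how much is lost on the way from position $n$ to position $0$. The theorems say that the critical size of this loss is $e^{-\gamma\sqrt n}$.

The question comes from Stanislav Shkarin, "A weighted bilateral shift with cyclic square is supercyclic", arXiv:1209.1458 (2012). The problem records two known facts for the family in (i): the point spectrum of $T_{w,1}^*$ is the unit circle, so $T_{w,1}$ is non-cyclic for every $\alpha$; and $T_{w,p}$ is cyclic for $1<p\le\infty$ when $\alpha>\frac12$. It then asks for which $p\in(1,\infty]$ the operator is cyclic when $\alpha=\frac12$. The answer is: for none.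

To see that $\alpha=\frac12$ falls under Theorem A, note $w_0\cdots w_{-m}=1$ and, by $1-x\le e^{-x}$,
$$w_1\cdots w_n=\prod_{k=2}^n(1-k^{-1/2})\le\exp\Big(-\sum_{k=2}^nk^{-1/2}\Big)\le\exp\Big(-\int_2^{n+1}\frac{dx}{\sqrt x}\Big)\le e^{2\sqrt2}e^{-2\sqrt n}.\tag{1}$$
For instance $w_1w_2w_3w_4\approx 0.293\cdot0.423\cdot0.5\approx0.062$, below $e^{2\sqrt2-4}\approx0.31$. So $\gamma=2$ works. For $\alpha\le\frac12$ the factors are even smaller, since $k^{-\alpha}\ge k^{-1/2}$, and the same bound holds.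

## 2. Laurent series: the weights move from the operator to the space

We identify a sequence $a=(a_n)_{n\in\mathbb Z}$ with the formal Laurent series $\sum a_nz^n$, and let $S$ be multiplication by $z$. Define
$$Je_n=(w_1\cdots w_n)\,z^{-n}\ (n\ge0),\qquad Je_{-m}=(w_0\cdots w_{-m+1})^{-1}z^m\ (m\ge1).\tag{2}$$
Then $JT_{w,p}=SJ$. Indeed $w_nJe_{n-1}=(w_1\cdots w_n)z^{-n+1}=SJe_n$ for $n\ge1$; $w_0Je_{-1}=z=SJe_0$; and $w_{-m}Je_{-m-1}=(w_0\cdots w_{-m+1})^{-1}z^{m+1}=SJe_{-m}$ for $m\ge1$. If we put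
$$\omega^w_{-n}=\frac1{|w_1\cdots w_n|}\ (n\ge1),\qquad\omega^w_0=1,\qquad\omega^w_m=|w_0\cdots w_{-m+1}|\ (m\ge1),$$
then $J$ is an isometric isomorphism of $\ell_p$ (or $c_0$) onto the space of all $a$ with $(a_n\omega^w_n)\in\ell_p$ (or $c_0$). So $T_{w,p}$ is the *unweighted* shift $S$ on a weighted sequence space, with large weights on the negative powers of $z$.

We use one transfer rule, twice. Suppose $J:\mathcal B_1\to\mathcal B_2$ is bounded with dense range and $JT_1=T_2J$. If $x$ is cyclic for $T_1$, then $Jx$ is cyclic for $T_2$, because $\operatorname{span}\{T_2^nJx\}=J\operatorname{span}\{T_1^nx\}$ is dense in $J(\mathcal B_1)$, hence in $\mathcal B_2$.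

**Reduction of Theorem A.** Decreasing $\gamma$ weakens the hypothesis, so let $0<\gamma\le1$. Let $Y$ be the Banach space of sequences $a$ with $a_n\to0$ and $e^{\gamma\sqrt n}a_{-n}\to0$ as $n\to+\infty$, with norm
$$\|a\|=\max\Big(\sup_{n\ge0}|a_n|,\ \sup_{n\ge1}e^{\gamma\sqrt n}|a_{-n}|\Big).$$
The weight decreases (weakly) as the power of $z$ grows, so $\|S\|\le1$. Since $e^{\gamma\sqrt{n+1}-\gamma\sqrt n}\le e^\gamma$, the operator $S^{-1}$ is bounded on $Y$. The hypotheses of Theorem A say exactly what is needed for $J$ to be bounded from $\ell_p$ or $c_0$ into $Y$: the coefficient of $z^{-n}$ in $Jx$ is $(w_1\cdots w_n)x_n$, which times $e^{\gamma\sqrt n}$ is at most $C|x_n|$ for $n\ge1$; the coefficient of $z^m$ is at most $|x_{-m}|/\inf|w_0\cdots w_{-k}|$ for $m\ge1$, and that of $z^0$ is $x_0$. All these tend to $0$. The range contains all Laurent polynomials, which are dense in $Y$. By the transfer rule, Theorem A follows from: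

**Theorem A′.** For $0<\gamma\le1$, the operator $S$ is not cyclic on $Y$.

## 3. Three shifts by hand

**Example 1 ($w\equiv1$, $p=2$: cyclic).** Here $S$ is multiplication by $z$ on $L^2(\mathbb T)$, a unitary operator. Take $f(e^{i\vartheta})=e^{-1/|\vartheta|}$ for $0<|\vartheta|\le\pi$, so $\int\log f=-\infty$. Szegő's theorem says that the infimum of $\frac1{2\pi}\int|q|^2f^2\,d\vartheta$ over polynomials $q$ with $q(0)=1$ is $\exp\big(\frac1{2\pi}\int\log f^2\,d\vartheta\big)=0$. So there are $q_k=1+zr_k$ with $\|q_kf\|\to0$, that is, $\|z^{-1}f+r_kf\|\to0$, and $z^{-1}f\in[f]$. Hence $S^{-1}[f]\subset[f]$, and by Wiener's theorem on doubly invariant subspaces $[f]=1_AL^2(\mathbb T)$ for a measurable set $A\subset\mathbb T$. As $f\ne0$ almost everywhere, $[f]=L^2$.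

Remember the mechanism: *polynomials $q$ with $q(0)=1$ and $qf$ small*.

**Example 2 ($w\equiv1$, $p=1$: non-cyclic).** Now $\ell_1(\mathbb Z)$ is the Wiener algebra $\mathcal A$ of absolutely convergent Fourier series. Let $x$ be cyclic. Then $x$ has no zero on $\mathbb T$, because a zero of $x$ is a zero of every element of $[x]$. By Wiener's lemma $x^{-1}\in\mathcal A$, and multiplication by $x^{-1}$ is an isomorphism of $\mathcal A$ commuting with $S$. It carries $[x]=\mathcal A$ onto $[1]$. But $[1]$ consists of series without negative powers, so it is not $\mathcal A$. Contradiction.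

**Example 3 (exponential decay: non-cyclic).** Let $w_n=1$ for $n\le0$ and $w_n=\frac12$ for $n\ge1$. As in Section 2, it is enough to treat $S$ on the space $Y_2$ defined like $Y$ with $2^n$ in place of $e^{\gamma\sqrt n}$; again $S$ is a contraction and $S^{-1}$ is bounded. Every $a\in Y_2$ converges in the annulus $\frac12<|z|<1$, and on $|z|=\frac34$
$$|a(z)|\le\|a\|\Big(\sum_{n\ge0}\big(\tfrac34\big)^n+\sum_{n\ge1}2^{-n}\big(\tfrac43\big)^n\Big)=6\|a\|.$$
Let $x$ be cyclic. Then $x$ has no zero on $|z|=\frac34$ (point evaluation there is continuous, and a zero of $x$ would be a zero of all of $[x]=Y_2$). So $|x|\ge c>0$ on this circle. For $\eta>0$ choose a polynomial $r_1$ with $\|S^{-1}x+r_1x\|\le\eta$ and apply $S$: the polynomial $q=1+zr_1$ has $q(0)=1$ and $\|qx\|\le\eta$. On $|z|=\frac34$ we get $|q|=|qx|/|x|\le6\eta/c$, and the maximum principle gives $1=|q(0)|\le6\eta/c$. Let $\eta\to0$: contradiction.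

## 4. No point evaluations on $Y$

The sensible first attempt at Theorem A′ is to repeat Example 3. It stops at the words "point evaluation". A non-zero functional "value at $\mu$" would be an eigenvector of $S^*$ with eigenvalue $\mu$, and there are none.

**Lemma 1.** On $Y$, the operator $S^*$ has no eigenvalues. Consequently $r(S)$ has dense range for every polynomial $r\neq0$.

*Proof.* With the pairing $\sum a_nb_n$, the dual $Y^*$ consists of $b$ with $\sum_{n\ge0}|b_n|+\sum_{n\ge1}e^{-\gamma\sqrt n}|b_{-n}|<\infty$, and $(S^*b)_n=b_{n+1}$. Let $S^*b=\mu b$, $b\ne0$. Then $\mu\ne0$ and $b_n=\mu^nb_0$ with $b_0\neq0$. The first sum forces $|\mu|<1$. The second, $\sum e^{-\gamma\sqrt n}|\mu|^{-n}<\infty$, forces $|\mu|\ge1$. Contradiction. So every $S-\mu$ has dense range. A non-zero polynomial $r(S)$ is a non-zero constant times a product of such factors, and a product of bounded operators with dense range has dense range. $\square$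

Write $a=a_++a_-$ with $a_+(z)=\sum_{n\ge0}a_nz^n$ and $a_-(z)=\sum_{n\ge1}a_{-n}z^{-n}$. For $a\in Y$ the series $a_+$ converges for $|z|<1$, while $a_-$ converges for $|z|\ge1$ and in general nowhere inside (take $a_{-n}=e^{-2\gamma\sqrt n}$). The annulus has closed up.

Lemma 1 also has a useful side. If $x$ is cyclic and $r\ne0$, then $f=rx$ is cyclic too: $\operatorname{span}\{S^nf\}=r(S)\operatorname{span}\{S^nx\}$ is dense in the range of $r(S)$, hence in $Y$. Thus we may choose a cyclic vector $f$ as close to the constant series $1$ as we like.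

## 5. Extending $a_-$ into the disc with tiny $\bar\partial$

Let $\mathbb D$, $\mathbb T$ be the unit disc and circle, $dA$ area measure, $\bar\partial=\partial/\partial\bar z$. We replace the missing values of $a$ in $\mathbb D$ by a function that is not holomorphic but has very small $\bar\partial$ near $\mathbb T$. The device: keep the term $a_{-n}z^{-n}$ only in a layer near $\mathbb T$ so thin that $|z|^{-n}$ has not yet beaten $e^{-\gamma\sqrt n}$; the right width is of order $1/\sqrt n$.

Fix $\chi\in C^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$, $|\chi'|\le2$. Put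
$$t_n=\frac{\gamma}{8\sqrt n},\qquad\theta=\frac{\gamma^2}{24},\qquad E_a(z)=\sum_{n\ge1}a_{-n}\,\chi\Big(\frac{1-|z|}{t_n}\Big)z^{-n},\qquad F_a=a_++E_a.$$
Both $E_a$ and $F_a$ are linear in $a$. For $a=z^{-n}$ we get $F_a=\chi\big(\frac{1-|z|}{t_n}\big)z^{-n}$: equal to $z^{-n}$ for $1-|z|\le t_n$, zero for $1-|z|\ge2t_n$, and non-holomorphic only in between.

**Lemma 2.** For $a\in Y$, $E_a$ is continuous on $\overline{\mathbb D}$, $C^\infty$ in $\mathbb D$, zero for $|z|\le\frac34$, and $E_a=a_-$ on $\mathbb T$. There is $C_1\ge1$ depending only on $\gamma$ with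
$$|F_a(z)|\le\frac{C_1\|a\|}{1-|z|},\qquad|\bar\partial F_a(z)|\le C_1\|a\|e^{-\theta/(1-|z|)}\qquad(z\in\mathbb D).$$

*Proof.* **Step 1: size of each term.** Where the $n$-th term is non-zero, $1-|z|<2t_n\le\frac14$, so $|z|>\frac34$ and $-\log|z|\le\frac{1-|z|}{|z|}\le\frac43(1-|z|)$. Hence $|z|^{-n}\le\exp\big(\frac43n\cdot\frac{\gamma}{4\sqrt n}\big)=e^{\gamma\sqrt n/3}$, and the term is at most $\|a\|e^{-\gamma\sqrt n}e^{\gamma\sqrt n/3}=\|a\|e^{-2\gamma\sqrt n/3}$. Each term is continuous on $\overline{\mathbb D}$ and vanishes for $|z|\le\frac34$, so the sum converges uniformly to a continuous function that vanishes there, and $|E_a|\le C\|a\|$ with $C=\sum_n e^{-2\gamma\sqrt n/3}$. On $\mathbb T$ each cut-off equals $\chi(0)=1$. On $|z|\le r<1$ only the finitely many $n$ with $2t_n>1-r$ contribute, so $E_a$ is $C^\infty$ in $\mathbb D$. Since $|a_+|\le\|a\|/(1-|z|)$, the first bound follows.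

**Step 2: the $\bar\partial$ bound.** We have $\bar\partial a_+=0$ and $|\bar\partial|z||=\frac12$. So the $n$-th term of $\bar\partial E_a$ is at most $|a_{-n}||z|^{-n}\cdot2\cdot\frac1{t_n}\cdot\frac12\le\|a\|e^{-2\gamma\sqrt n/3}\,\frac{8\sqrt n}\gamma$. It vanishes unless $t_n\le1-|z|$, i.e. $\sqrt n\ge\frac{\gamma}{8(1-|z|)}$, and then
$$e^{-\gamma\sqrt n/3}\le e^{-\gamma^2/(24(1-|z|))}=e^{-\theta/(1-|z|)}.$$
Sum over $n$, using $\sum_n e^{-\gamma\sqrt n/3}\,8\sqrt n/\gamma<\infty$. $\square$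

Since $F_1=1$, for $\|f-1\|\le\varepsilon$ we have
$$|F_f-1|\le\frac{C_1\varepsilon}{1-|z|},\qquad|\bar\partial F_f|\le C_1\varepsilon e^{-\theta/(1-|z|)}.\tag{3}$$

## 6. The defect $qF_f-F_{qf}$

The map $a\mapsto F_a$ does not respect multiplication by polynomials. For $f=z^{-1}$ and $q=z$ we have $qf=1$ and $qF_f-F_{qf}=\chi\big(\frac{1-|z|}{t_1}\big)-1$, which vanishes near $\mathbb T$ but equals $-1$ at $0$. In this example the defect vanishes on $\mathbb T$; this is general, and it lets us control the defect by its $\bar\partial$.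

**Lemma 3.** Let $q$ be a polynomial, $f\in Y$, $g=qf$, $\Delta=qF_f-F_g$. Then $\Delta$ extends continuously to $\overline{\mathbb D}$ with $\Delta=0$ on $\mathbb T$, and $\sup_{\mathbb D}|\Delta|\le2\sup_{\mathbb D}|\bar\partial\Delta|$.

*Proof.* Let $k$ be the part of $qf_-$ with non-negative powers; it is a polynomial. Then $g_+=qf_++k$ and $g_-=qf_--k$, so
$$\Delta=qf_++qE_f-g_+-E_g=-k+qE_f-E_g.$$
This is continuous on $\overline{\mathbb D}$, and on $\mathbb T$ it equals $-k+qf_--g_-=0$. By Lemma 2, $\bar\partial\Delta=q\,\bar\partial E_f-\bar\partial E_g$ is bounded. The Cauchy–Pompeiu formula on $|\zeta|<r$ reads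
$$\Delta(z)=\frac1{2\pi i}\int_{|\zeta|=r}\frac{\Delta(\zeta)}{\zeta-z}d\zeta-\frac1\pi\int_{|\zeta|<r}\frac{\bar\partial\Delta(\zeta)}{\zeta-z}dA(\zeta).$$
As $r\to1$ the boundary integral tends to $0$, so $\Delta(z)=-\frac1\pi\int_{\mathbb D}\frac{\bar\partial\Delta(\zeta)}{\zeta-z}dA(\zeta)$. Finally
$$\int_{\mathbb D}\frac{dA(\zeta)}{|\zeta-z|}\le2\pi\qquad(z\in\mathbb C).\tag{4}$$
Indeed let $B$ be the disc of radius $1$ about $z$. The sets $\mathbb D\setminus B$ and $B\setminus\mathbb D$ have equal area, and the integrand is at most $1$ on the first and at least $1$ on the second. So the integral over $\mathbb D$ is at most that over $B$, which is $2\pi$. $\square$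

**A second attempt, and where it stops.** Let $f$ be cyclic with $\|f-1\|\le\varepsilon$, and let $q(0)=1$, $g=qf$, $\|g\|\le\eta$, as in Example 3. Then $qF_f=\Delta+F_g$ with $F_g$ of order $\eta$. At $z=0$ the left side is close to $1$. So it suffices to show that $\Delta$ is small, and by Lemma 3 that
$$\bar\partial\Delta=q\,\bar\partial F_f-\bar\partial F_g$$
is small. For this we must bound $|q|=|\Delta+F_g|/|F_f|$. Where $1-|z|\ge2C_1\varepsilon$, (3) gives $|F_f|\ge\frac12$ and all is well. Closer to $\mathbb T$ the bound (3) is compatible with $F_f=0$, and $F_f$ can indeed vanish: for $f=1-\varepsilon\sum_{0\le n<M}z^n$ with $0<\varepsilon<1$ and $M>1/\varepsilon$ we have $\|f-1\|=\varepsilon$, and the function $F_f(r)=1-\varepsilon\sum_{0\le n<M}r^n$ is positive at $r=0$ and tends to $1-\varepsilon M<0$ as $r\to1$. So it has a zero in $(0,1)$. At such points we know nothing about $q$.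

**What would suffice.** There are two pieces of slack. First, $\bar\partial F_f(z_0)$ carries a factor $e^{-\theta/\delta}$, where $\delta=1-|z_0|$, so we can afford $|q(z_0)|$ as large as $e^{\lambda/\delta}$ times the expected size, if $\lambda<\theta$. Second, $q$ is a polynomial and obeys the maximum principle, so we do not need a lower bound for $|F_f|$ at $z_0$: a lower bound on *some circle around* $z_0$ is enough. The next section proves that such circles exist.

## 7. Circles on which $F_f$ is not too small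

Put $\lambda=\theta/60$.

**Lemma 4.** There is $\varepsilon_1>0$, depending only on $\gamma$, such that if $0<\varepsilon\le\varepsilon_1$, $f\in Y$, $\|f-1\|\le\varepsilon$, then for every $z_0$ with $\frac34<|z_0|<1$, writing $\delta=1-|z_0|$, there is $t\in(\delta/4,\delta/2)$ with $|F_f|\ge e^{-\lambda/\delta}$ on the circle $|z-z_0|=t$.

**Why one should believe it.** Suppose first that $F=F_f$ were holomorphic. If every circle meets the set where $|F|<e^{-\lambda/\delta}$, this set is large: it has size comparable to $\delta$ and lies at distance comparable to $\delta$ from $\mathbb T$. Seen from a fixed point $a$ in the middle of the disc, such a set has Green potential of order $\delta$. Depth $\lambda/\delta$ times visibility $\delta$ is of order $\lambda$, whatever $\delta$ is. So such a set would push $\log|F(a)|$ below a mean value of $\log|F|$ by a fixed multiple of $\lambda$. But (3) says $\log|F(a)|\approx0$, and that a suitable mean of $\log^+|F|$ is small with $\varepsilon$.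

Which mean? On $|z|=\rho$ the available bound $\log\big(1+\frac{C_1\varepsilon}{1-\rho}\big)$ blows up as $\rho\to1$. On a circle internally tangent to $\mathbb T$ at $\xi=z_0/|z_0|$ the distance to $\mathbb T$ grows like the square of the angle, and the mean of $\log(1+C_1\varepsilon/(1-|z|))$ is $O(\sqrt\varepsilon)$. The price is that the potential no longer has mean zero on the boundary circle; it is paid by placing the centre of the circle near $0$.

Since $F$ is not holomorphic, we correct it by a factor $e^{-\sigma}$. This is possible only where $|F|$ is not too small compared with $|\bar\partial F|$. Where it is too small, we replace the function by a constant. Now the details.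

*Proof of Lemma 4.* Let $F=F_f$ and suppose the conclusion fails at $z_0$. For $|z-z_0|\le\delta/2$ we have $\frac\delta2\le1-|z|\le\frac32\delta$.

**Step 1: a measure spread over the small set.** Let
$$Z=\{z:\tfrac\delta4\le|z-z_0|\le\tfrac\delta2,\ |F(z)|\le e^{-\lambda/\delta}\},$$
a compact subset of $\mathbb D$, and $\pi(z)=|z-z_0|$. By assumption every $t\in(\delta/4,\delta/2)$ equals $\pi(\zeta)$ for some $\zeta\in Z$. For $N\ge1$ choose $\zeta_j\in Z$ with $\pi(\zeta_j)=\frac\delta4+\frac\delta4\cdot\frac{j-1/2}N$, $1\le j\le N$, and let $\nu_N$ be the average of the point masses at $\zeta_1,\dots,\zeta_N$. A weak* limit point $\nu$ of the $\nu_N$ is a probability measure on $Z$ whose image under $\pi$ is normalized Lebesgue measure on $[\delta/4,\delta/2]$. If $\zeta\in B(z,r)$ then $|\pi(\zeta)-|z-z_0||<r$, so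
$$\nu(B(z,r))\le\frac{2r}{\delta/4}=\frac{8r}\delta.\tag{5}$$

**Step 2: its Green potential, and three estimates.** Let
$$G(z,\zeta)=\log\Big|\frac{1-\bar\zeta z}{z-\zeta}\Big|\ge0,\qquad P(z)=\int G(z,\zeta)\,d\nu(\zeta)\qquad(z\in\mathbb D).$$
Recall $|1-\bar\zeta z|^2=|z-\zeta|^2+(1-|z|^2)(1-|\zeta|^2)$.

(a) *$P\ge0$ is continuous on $\mathbb D$ and harmonic off $\operatorname{supp}\nu\subset Z$.* Harmonicity off the support is clear. For continuity, $\int\min(G,M)\,d\nu$ is continuous for each $M$ by dominated convergence. Moreover $G(z,\zeta)>x$ implies $|z-\zeta|<2e^{-x}$, so by (5)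
$$\int(G-M)^+d\nu\le\int_M^\infty\nu(B(z,2e^{-x}))\,dx\le\frac{16}\delta e^{-M}.$$
So $P$ is a uniform limit of continuous functions.

(b) *$P\le5$ if $|z-z_0|\le\frac34\delta$.* For $\zeta\in Z$ we have $1-\bar\zeta z=(1-|\zeta|^2)+\bar\zeta(\zeta-z)$, so $|1-\bar\zeta z|\le2(1-|\zeta|)+|z-\zeta|\le3\delta+\frac54\delta<5\delta$. Also $|z-\zeta|\ge\big||z-z_0|-\pi(\zeta)\big|$. With $\varrho=|z-z_0|$,
$$P(z)\le\frac4\delta\int_{\delta/4}^{\delta/2}\log\frac{5\delta}{|\varrho-t|}\,dt\le\frac8\delta\int_0^{\delta/8}\log\frac{5\delta}{x}\,dx=\log(5\delta)+\log\frac8\delta+1=\log40+1<5.$$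
The second inequality holds because the integral is largest when $\varrho$ is the midpoint of the interval.

(c) *$P(z)\le\dfrac{150\,\delta}{1-|z|}$ on $\mathbb D$.* If $|z-z_0|\le\frac34\delta$, then $1-|z|\le\frac74\delta$, so the right side is at least $\frac{600}7>5$ and (b) applies. Otherwise $|z-\zeta|\ge\frac\delta4$ for $\zeta\in Z$, so $1-|z|\le(1-|\zeta|)+|z-\zeta|\le\frac32\delta+|z-\zeta|\le7|z-\zeta|$, and
$$G=\tfrac12\log\Big(1+\frac{(1-|z|^2)(1-|\zeta|^2)}{|z-\zeta|^2}\Big)\le\frac12\cdot\frac{2(1-|z|)\cdot3\delta}{|z-\zeta|^2}=\frac{3\delta(1-|z|)}{|z-\zeta|^2}\le\frac{147\,\delta}{1-|z|}.$$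

**Step 3: a threshold $e^\psi$ that $|F|$ fails on $Z$ but that stays far above $|\bar\partial F|$.** Let $K=\frac{\lambda}{5\delta}$ and $\psi=-KP\le0$. By (b), on $Z$: $\log|F|\le-\frac\lambda\delta\le\psi$. By (c), on $\mathbb D$: $\psi\ge-\frac{30\lambda}{1-|z|}=-\frac{\theta}{2(1-|z|)}$. This is where $\lambda=\theta/60$ is used.

**Step 4: making $F$ holomorphic above the threshold.** Let $U=\{z\in\mathbb D:|F|>e^\psi\}$. It is open, and disjoint from $Z$ by Step 3. On $U$, (3) and Step 3 give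
$$\Big|\frac{\bar\partial F}F\Big|\le C_1\varepsilon\,e^{-\theta/(1-|z|)}e^{\theta/(2(1-|z|))}\le C_1\varepsilon.$$
Let
$$\sigma(z)=-\frac1\pi\int_U\frac{\bar\partial F(\zeta)/F(\zeta)}{\zeta-z}\,dA(\zeta).$$
This is the convolution of a bounded, compactly supported function with a locally integrable one, so it is continuous. By (4), $|\sigma|\le2C_1\varepsilon<s:=3C_1\varepsilon$. Moreover $\sigma$ is smooth on $U$ with $\bar\partial\sigma=\bar\partial F/F$ there. To see this, write $h=\bar\partial F/F$ on $U$, take a disc $B$ with $\overline B\subset U$, and a cut-off $\varphi\in C_c^\infty(U)$ with $\varphi=1$ on $B$. The part of the integral with $(1-\varphi)h$ is holomorphic in $z\in B$. The part with $\varphi h$ equals $-\frac1\pi\int\frac{(\varphi h)(z+w)}w\,dA(w)$; it is smooth, and its $\bar\partial$ is $-\frac1\pi\int\frac{\bar\partial(\varphi h)(\zeta)}{\zeta-z}dA(\zeta)=\varphi h(z)$ by Cauchy–Pompeiu. Thus $\bar\partial(Fe^{-\sigma})=0$ on $U$: the function $Fe^{-\sigma}$ is holomorphic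 and zero-free there.

**Step 5: a subharmonic function on all of $\mathbb D$.** Put
$$V=\max\big(\log|F|-\operatorname{Re}\sigma-\psi,\ s\big)\quad\text{on }\mathbb D.$$
*$V$ is continuous and subharmonic.* On $U$, $\log|F|-\operatorname{Re}\sigma=\log|Fe^{-\sigma}|$ is harmonic, and so is $\psi$, because $U\cap\operatorname{supp}\nu=\emptyset$; so $V$ is a maximum of two harmonic functions. At a point of $\mathbb D\setminus U$ we have $\log|F|\le\psi$, hence $\log|F|-\operatorname{Re}\sigma-\psi\le|\sigma|<s$. The left side is continuous with values in $[-\infty,\infty)$, so the strict inequality persists in a neighbourhood, where therefore $V\equiv s$.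

Let $\tau=\frac1{30}$, $\xi=z_0/|z_0|$, $a=\tau\xi$. We compare $V(a)$ with the mean of $V$ over circles about $a$.

**Step 6: lower bound for $V(a)$.** By (3), $|F(a)-1|\le\frac{C_1\varepsilon}{1-\tau}\le2C_1\varepsilon$, so $\log|F(a)|\ge-4C_1\varepsilon$ provided $4C_1\varepsilon\le1$. For $\zeta\in Z$ write $G(a,\zeta)=-\frac12\log(1-Q)\ge\frac Q2$ with
$$Q=\frac{(1-|a|^2)(1-|\zeta|^2)}{|1-\bar\zeta a|^2}\ge\frac{(1-\tau^2)(1-|\zeta|)}{(1+\tau)^2}\ge\frac{1-\tau}{1+\tau}\cdot\frac\delta2=\frac{29}{62}\,\delta\ge\frac\delta3.$$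
So $KP(a)\ge\frac{K\delta}6=\frac\lambda{30}$, and
$$V(a)\ge\frac\lambda{30}-4C_1\varepsilon-s.\tag{6}$$

**Step 7: upper bound for $V(a)$.** Let $\frac12\le\rho<1$ and $R=(1-\tau)\rho$. The circle $z=a+Re^{i\phi}\xi$, $|\phi|\le\pi$, lies in $\mathbb D$, and
$$|z|^2=\tau^2+R^2+2\tau R\cos\phi=(\tau+R)^2-2\tau R(1-\cos\phi)\le1-2\tau R(1-\cos\phi).$$
As $1-|z|\ge\frac12(1-|z|^2)$ and $1-\cos\phi\ge2\phi^2/\pi^2$,
$$1-|z|\ge\tau(1-\tau)\rho(1-\cos\phi)\ge\tau\cdot\frac{29}{30}\cdot\frac12\cdot\frac{2\phi^2}{\pi^2}\ge\frac{\tau\phi^2}{20}.$$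
Since $KP\ge0$ and $|\sigma|<s$, we have $V\le\log^+|F|+KP+s$. We average the first two terms.

*The term $\log^+|F|$.* By (3), $\log^+|F|\le\log\big(1+\frac{C_1\varepsilon}{1-|z|}\big)\le\log\big(1+\frac{A^2}{\phi^2}\big)$ with $A^2=\frac{20C_1\varepsilon}\tau=600C_1\varepsilon$. Integration by parts gives $\int_{\mathbb R}\log(1+A^2\phi^{-2})\,d\phi=\int_{\mathbb R}\frac{2A^2}{\phi^2+A^2}d\phi=2\pi A$. So the mean over the circle is at most $A=\sqrt{600C_1\varepsilon}$.

*The term $KP$.* By Fubini it is enough to average $G(\cdot,\zeta)$. The function $\log|1-\bar\zeta z|$ is harmonic in $z$ near $\overline{\mathbb D}$, with mean $\log|1-\bar\zeta a|$. The mean of $\log|z-\zeta|$ over the circle is $\log\max(R,|\zeta-a|)\ge\log R$. So the mean of $P$ is at most $\int\log\frac{|1-\bar\zeta a|}R\,d\nu(\zeta)$. Now $1-\bar\zeta a=(1-\tau)+\tau(1-\bar\zeta\xi)$ and $|1-\bar\zeta\xi|=|\xi-\zeta|\le|\xi-z_0|+|z_0-\zeta|\le\frac32\delta$, so $|1-\bar\zeta a|\le1-\tau+\frac32\tau\delta$. Letting $\rho\to1$,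 the contribution of $KP$ is at most
$$K\log\Big(1+\frac{3\tau\delta}{2(1-\tau)}\Big)\le\frac{3}{2(1-\tau)}K\tau\delta\le2K\tau\delta=\frac{2\tau\lambda}5=\frac\lambda{75}.$$
Since $V(a)$ is at most the mean of $V$ over each of these circles,
$$V(a)\le\sqrt{600C_1\varepsilon}+\frac\lambda{75}+s.\tag{7}$$

**Step 8: contradiction.** From (6), (7) and $\frac1{30}-\frac1{75}=\frac1{50}$,
$$\frac\lambda{50}\le\sqrt{600C_1\varepsilon}+4C_1\varepsilon+2s=\sqrt{600C_1\varepsilon}+10C_1\varepsilon.$$
The right side increases with $\varepsilon$ and tends to $0$ with it, so this fails for all $\varepsilon\le\varepsilon_1$ with a suitable $\varepsilon_1$ depending only on $C_1$ and $\lambda$, hence only on $\gamma$; we also take $4C_1\varepsilon_1\le1$. $\square$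

Steps 6 and 7 show the role of $\tau$: the potential contributes $K\delta/6$ at the centre and at most $2\tau K\delta$ on the tangent circle, and $\tau=\frac1{30}$ makes the second smaller.

## 8. Proof of Theorem A′: closing the loop on $\Delta$

Fix $0<\varepsilon\le\min(\varepsilon_1,\frac12)$ with $2C_1\varepsilon\le\frac12$. Suppose $x$ is cyclic for $S$ on $Y$.

**Step 1: a cyclic vector near $1$ and a polynomial that nearly kills it.** Choose a polynomial $r$ with $\|rx-1\|\le\varepsilon$ and put $f=rx$. Then $r\ne0$, since $\|1\|=1>\varepsilon$, and $f$ is cyclic by Lemma 1 and the remark after it. Let $\eta>0$. As $S^{-1}f\in Y=[f]$, there is a polynomial $r_1$ with $\|S^{-1}f+r_1f\|\le\eta$. Apply the contraction $S$: the polynomial $q=1+zr_1$ satisfies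
$$q(0)=1,\qquad g:=qf,\qquad\|g\|\le\eta.$$
Let $\Delta=qF_f-F_g$ and $\|\Delta\|_\infty=\sup_{\mathbb D}|\Delta|$, which is finite by Lemma 3.

**Step 2: bounding $\bar\partial\Delta$ by $\Delta$ itself.** If $|z_0|\le\frac34$, then $\bar\partial\Delta(z_0)=0$: we have $\bar\partial\Delta=q\,\bar\partial E_f-\bar\partial E_g$, and $E_f,E_g$ are smooth and vanish on $|z|\le\frac34$. Now let $\delta=1-|z_0|<\frac14$ and take $t$ from Lemma 4. On $|z-z_0|=t$ we have $1-|z|\ge\frac\delta2$, so by Lemma 2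
$$|q|=\frac{|\Delta+F_g|}{|F_f|}\le e^{\lambda/\delta}\Big(\|\Delta\|_\infty+\frac{2C_1\eta}\delta\Big).$$
By the maximum principle $|q(z_0)|$ has the same bound. Hence, by (3) and Lemma 2,
$$|\bar\partial\Delta(z_0)|\le|q(z_0)||\bar\partial F_f(z_0)|+|\bar\partial F_g(z_0)|\le C_1\varepsilon e^{-(\theta-\lambda)/\delta}\Big(\|\Delta\|_\infty+\frac{2C_1\eta}\delta\Big)+C_1\eta.$$
Since $\sup_{\delta>0}\delta^{-1}e^{-(\theta-\lambda)/\delta}=\frac1{e(\theta-\lambda)}$ and $\varepsilon\le\frac12$, this is at most $C_1\varepsilon\|\Delta\|_\infty+C_2\eta$ with $C_2=C_1+\frac{C_1^2}{e(\theta-\lambda)}$, which depends only on $\gamma$.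

**Step 3: absorbing.** By Lemma 3, $\|\Delta\|_\infty\le2C_1\varepsilon\|\Delta\|_\infty+2C_2\eta\le\frac12\|\Delta\|_\infty+2C_2\eta$, so $\|\Delta\|_\infty\le4C_2\eta$.

**Step 4: evaluating at $0$.** Since $E_f(0)=0$, we have $F_f(0)=f_0$, and $|f_0|\ge1-\varepsilon\ge\frac12$. Therefore
$$\tfrac12\le|f_0|=|q(0)F_f(0)|\le|F_g(0)|+|\Delta(0)|\le(C_1+4C_2)\eta.$$
The constants do not depend on $\eta$, and $\eta>0$ was arbitrary: contradiction. This proves Theorem A′, hence Theorem A. With (1), for $\alpha=\frac12$ no $p\in(1,\infty]$ gives a cyclic operator. $\blacksquare$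

## 9. Theorem B: a monotone weight and a Baire criterion

From here on the letters $\eta,\varepsilon,\delta,\sigma,s,f$ are new parameters. Let $1<p\le\infty$, and let $w$ satisfy the hypotheses of Theorem B, with $C=\max\big(1,\sup_m|w_0\cdots w_{-m}|\big)$.

By Section 2, $T_{w,p}$ is $S$ on the space with weight $\omega^w$, where $\omega^w_m\le C$ for $m\ge0$. Put
$$\omega_m=1\ (m\ge0),\qquad\omega_{-n}=\max_{0\le k\le n}\max(1,\omega^w_{-k})\ (n\ge1),\qquad X=\{a:(a_n\omega_n)\in\ell_p\ (c_0\text{ if }p=\infty)\}.$$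
Then $\omega_{-n}\ge1$ is non-decreasing in $n$, and $\log\omega_{-n}=o(\sqrt n)$, as the running maximum of non-negative numbers that are $o(\sqrt k)$. Since $\omega^w\le C\omega$, $X$ embeds continuously in the original space, and densely since it contains all Laurent polynomials. By the transfer rule it suffices to show that $S$ is cyclic on $X$.

On $X$ we have $\|S\|\le1$, since $\omega_{n+1}\le\omega_n$. Again *$S^*$ has no eigenvalues*: an eigenvector would be $b_n=\mu^nb_0$ with $b_0\ne0$ and $(b_n/\omega_n)\in\ell_{p'}$, where $p'<\infty$ because $p>1$. The part $n\ge0$ forces $|\mu|<1$, while $|b_{-n}|\le C'\omega_{-n}$ grows subexponentially, which forces $|\mu|\ge1$. So $r(S)$ has dense range on $X$ for every polynomial $r\ne0$. (The operator $S^{-1}$ need not be bounded on $X$; hence the care below with $z^{-N}f\in X$.)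

**Lemma 5 (criterion).** Suppose that for all $N\ge1$, $\delta>0$ there is $f$ with $z^{-N}f\in X$, $\|z^{-N}(f-1)\|_X<\delta$ and $z^{-N}f\in[f]$. Then $S$ is cyclic on $X$.

*Proof.* **Step 1: Baire.** The space $X$ is separable; let $W_1,W_2,\dots$ be a countable base of non-empty open sets. The sets $\{x:rx\in W_k\text{ for some polynomial }r\}$ are open, and any $x$ in all of them is cyclic. By Baire's theorem it is enough that each is dense: for non-empty open $\mathcal V,\mathcal W$ we must find $x\in\mathcal V$ and a polynomial $r$ with $rx\in\mathcal W$.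

**Step 2: two targets with a common factor.** Choose a Laurent polynomial $x_0=z^{-N_1}Q\in\mathcal V$ with $Q\ne0$ a polynomial and $N_1\ge1$. As $Q(S)$ has dense range and Laurent polynomials are dense, the set $\{QL:L\text{ a Laurent polynomial}\}$ is dense. So there are a polynomial $H$ and $N_2\ge1$ with $y_0=z^{-N_2}HQ\in\mathcal W$. Let $N=\max(N_1,N_2)$.

**Step 3: perturbing.** Take $f$ for this $N$ and a small $\delta$, and a polynomial $r_0$ with $\|r_0f-z^{-N}f\|<\delta$. Then $\|r_0f-z^{-N}\|<2\delta$. Let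
$$x=z^{-N_1}Qf=z^{N-N_1}Q\cdot z^{-N}f\in X,\qquad r=z^{N_1}z^{N-N_2}Hr_0 .$$
Here $r$ is a polynomial. Then $x-x_0=z^{N-N_1}Q\cdot z^{-N}(f-1)$ and $rx-y_0=z^{N-N_2}HQ\,(r_0f-z^{-N})$. As $S$ is a contraction, the norms are at most $\|Q\|_{\ell_1}\delta$ and $2\|HQ\|_{\ell_1}\delta$, with $\ell_1$-norms of coefficients. For $\delta$ small, $x\in\mathcal V$ and $rx\in\mathcal W$. $\square$

## 10. The vectors $v_\kappa e^{-\eta u+\varepsilon u^2}$

Let $u=\frac{1+z}{1-z}$, which maps $\mathbb D$ onto $\operatorname{Re}u>0$, with $u(0)=1$. For $\kappa,\eta,\varepsilon>0$ put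
$$v_\kappa=\Big(\frac{1-z}{1+\kappa-z}\Big)^2,\qquad f=v_\kappa\,e^{-\eta u+\varepsilon u^2}.$$
For $z=e^{i\vartheta}\ne1$ we have $u=ic$ with $c=\cot(\vartheta/2)$, so
$$f=v_\kappa e^{-i\eta c-\varepsilon c^2},\qquad\frac{dc}{d\vartheta}=-\frac{1+c^2}2,\qquad\Big|\frac{dc}{d\vartheta}\Big|=\frac2{|1-z|^2}.\tag{8}$$
All $\vartheta$-derivatives of $e^{-i\eta c-\varepsilon c^2}$ are polynomials in $c$ times this function, so they tend to $0$ as $\vartheta\to0$. Hence $f$, with $f(1)=0$, is $C^\infty$ on $\mathbb T$; it is regarded as the sequence of its Fourier coefficients. On $\overline{\mathbb D}$, $|v_\kappa|\le1$, because $\operatorname{Re}(1-z)\ge0$.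

**What each factor does.** Without $e^{\varepsilon u^2}$, the function $v_\kappa e^{-\eta u}$ is bounded and analytic in $\mathbb D$; it has no negative Fourier coefficients, nor has any element of its cyclic span, so $z^{-N}f\in[f]$ would fail for large $N$. The factor $e^{\varepsilon u^2}$ makes $f$ minute near $z=1$ on $\mathbb T$ but huge inside $\mathbb D$ when $\operatorname{Re}u\to\infty$ along the real axis, and it creates negative coefficients. The factor $e^{-\eta u}$ makes them small. The factor $v_\kappa$ handles the point $z=1$: there $f-1=-1$ for any choice of the parameters, so $f-1$ is never small in $\ell_1$, but $v_\kappa-1$ will be small in $\ell_p$ for $p>1$.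

**A contour shift.** We estimate the negative coefficients. Let $m$ be analytic on $\mathbb D$, continuous on $\overline{\mathbb D}\setminus\{1\}$, with $|m|\le e^{B(1+|u|)}$ for some $B$, and let $\Phi=mf$. For $n\ge1$,
$$\widehat\Phi(-n)=\frac1{2\pi i}\int_{\mathbb T}\Phi z^{n-1}dz.$$
In the variable $u$ we have $z=\frac{u-1}{u+1}$ and $dz=\frac{2\,du}{(u+1)^2}$, and $\mathbb T$ becomes the imaginary axis. The integrand is analytic in $\operatorname{Re}u>0$, continuous up to $\operatorname{Re}u=0$, and decays like a Gaussian on vertical lines, uniformly in strips $0\le\operatorname{Re}u\le\sigma$: the growth $e^{B(1+|u|)}$ is beaten by $|e^{\varepsilon u^2}|$. So we may integrate over $u=\sigma+iy$, $y\in\mathbb R$, for any $\sigma>0$. There $|e^{-\eta u+\varepsilon u^2}|=e^{-\eta\sigma+\varepsilon\sigma^2-\varepsilon y^2}$ and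
$$|z|^2=\frac{(\sigma-1)^2+y^2}{(\sigma+1)^2+y^2}=1-4\beta_y,\qquad\beta_y:=\frac{\sigma}{(1+\sigma)^2+y^2}\le\frac14,\qquad|z|^{n-1}\le e^{-2(n-1)\beta_y}.$$
Given $N\ge0$ and $s>0$, there is $C_s$ (depending on $N$) with $\omega_{-n-N}\le C_se^{s\sqrt{n-1}}$ for $n\ge1$; this is where $\log\omega_{-n}=o(\sqrt n)$ enters. Since $s\sqrt x\le\frac{s^2}{4\beta_y}+\beta_yx$ and $1-e^{-\beta_y}\ge\beta_y/2$,
$$\sum_{n\ge1}\omega_{-n-N}|z|^{n-1}\le C_se^{s^2/(4\beta_y)}\sum_{n\ge1}e^{-(n-1)\beta_y}\le2C_s\beta_y^{-1}e^{s^2/(4\beta_y)}.$$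
As $\frac2{|u+1|^2}=\frac{2\beta_y}\sigma$, the factors $\beta_y^{\pm1}$ cancel, and
$$\sum_{n\ge1}\omega_{-n-N}|\widehat\Phi(-n)|\le\frac{2C_s}{\pi\sigma}\int_{\mathbb R}|m|\exp\Big(-\eta\sigma+\varepsilon\sigma^2-\varepsilon y^2+\frac{s^2((1+\sigma)^2+y^2)}{4\sigma}\Big)dy.\tag{9}$$

Two more bounds complete the toolkit. With normalized measure on $\mathbb T$, Cauchy–Schwarz and $\sum_{n\ne0}n^{-2}=\pi^2/3\le4$ give
$$\|\widehat\Phi\|_{\ell_1}\le2\big(\|\Phi\|_{L^2}+\|d\Phi/d\vartheta\|_{L^2}\big)\tag{10}$$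
for continuously differentiable $\Phi$ on $\mathbb T$. And since $\omega_{k-N}\le\omega_{-N}$ for $k\ge0$,
$$\|z^{-N}\Phi\|_X\le\sum_{n\ge1}\omega_{-n-N}|\widehat\Phi(-n)|+\omega_{-N}\|\widehat\Phi\|_{\ell_p(\mathbb Z)}.\tag{11}$$

**Remark: why $\eta>0$.** With $\eta=0$ and $m=1$ the right side of (9) is at least $\frac{2C_s}{\pi\sigma}\sqrt{\frac\pi\varepsilon}\,e^{\varepsilon\sigma^2}$. With $x=\sigma\sqrt\varepsilon$ this is $\frac{2C_s}{\sqrt\pi}\cdot\frac{e^{x^2}}x\ge\frac{2C_s}{\sqrt\pi}\sqrt{2e}$, and $C_s\ge1$ because $\omega\ge1$. So no choice of $\sigma$, $s$ and $\varepsilon$ makes the bound small. With $\eta>0$ the exponent $-\eta\sigma+\varepsilon\sigma^2$ has minimum $-\eta^2/(4\varepsilon)$, which tends to $-\infty$ as $\varepsilon\to0$.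

## 11. $z^{-j}f\in[f]$

**Lemma 6.** For any $\kappa,\eta,\varepsilon>0$ and every $j\ge1$: $z^{-j}f\in X$ and $z^{-j}f\in[f]$.

*Proof.* **Step 1: membership.** Use (9) with $N=j$, $m=1$, $\sigma=\frac12$, $s^2=\varepsilon$. The $y$-dependence of the exponent is $-\varepsilon y^2+\frac{\varepsilon y^2}2=-\frac{\varepsilon y^2}2$, so the integral converges. By (10) and (11), $z^{-j}f\in X$.

**Step 2: the multipliers.** As in Example 1, we want functions $m$ with $m(0)=1$ and $mf$ small. For $A>0$ and $\rho\in[\frac12,1)$ let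
$$m_A=e^{-A+Au},\qquad m_{A,\rho}(z)=m_A(\rho z).$$
Since $u(0)=1$, we have $m_A(0)=m_{A,\rho}(0)=1$, while $|m_A|=e^{-A}$ on $\mathbb T\setminus\{1\}$. The function $m_A$ is unbounded in $\mathbb D$, but $m_{A,\rho}$ is analytic beyond $\overline{\mathbb D}$, so $m_{A,\rho}=1+\sum_{k\ge1}m_kz^k$ with $\sum|m_k|<\infty$.

**Step 3: $\|z^{-j}m_Af\|_X\to0$ as $A\to\infty$.** We have $|m_A|\le e^{A|u|}$, so (9) applies. With $\sigma=\frac12$, $s^2=\varepsilon$, we have $|m_A|=e^{-A/2}$ on the line, and the rest of the integrand is at most a constant times $e^{-\varepsilon y^2/2}$. On $\mathbb T$, $m_Af=e^{-A}v_\kappa e^{i(A-\eta)c-\varepsilon c^2}$, so by (8)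
$$|m_Af|+\Big|\frac d{d\vartheta}(m_Af)\Big|\le C(1+A)e^{-A}$$
with $C$ independent of $A$. Now use (10) and (11).

**Step 4: for fixed $A$, $\|z^{-j}(m_{A,\rho}-m_A)f\|_X\to0$ as $\rho\to1$.** On $\overline{\mathbb D}\setminus\{1\}$, $|1-z|\le|1-\rho z|+(1-\rho)\le2|1-\rho z|$. Since $1+u=\frac2{1-z}$ and $u'=\frac2{(1-z)^2}$,
$$|u(\rho z)|\le\frac2{|1-\rho z|}\le\frac4{|1-z|}=2|1+u|,\qquad|u'(\rho z)|\le\frac8{|1-z|^2}=2|1+u|^2.$$
As also $|u|\le|1+u|$, we get $|m_{A,\rho}|,|m_A|\le e^{2A|1+u|}$. In (9) with $m=m_{A,\rho}-m_A$ and the same $\sigma,s$, the integrand tends to $0$ pointwise and is dominated by a constant times $e^{2A|y|-\varepsilon y^2/2}$, so the right side tends to $0$. On $\mathbb T$, $|1+u|^2=1+c^2$, and $\big|\frac d{d\vartheta}m_{A,\rho}\big|\le A|u'(\rho z)||m_{A,\rho}|$, with the analogous bound for $m_A$. So $(m_{A,\rho}-m_A)f$ and its $\vartheta$-derivative tend to $0$ pointwise off $z=1$ and are dominated by $p_0(|c|)\,e^{2A(1+|c|)-\varepsilon c^2}$ with a polynomial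 $p_0$. This is bounded, so both tend to $0$ in $L^2(\mathbb T)$. Use (10) and (11).

**Step 5: conclusion.** Since $\sum|m_k|<\infty$ and $S$ is a contraction, in $X$
$$z^{-j}m_{A,\rho}f=z^{-j}f+\sum_{k\ge1}m_kz^{k-j}f.$$
By Steps 3 and 4 the left side can be made arbitrarily small: first choose $A$, then $\rho$. So $z^{-j}f$ lies in the closed span of $\{z^if:i\ge-j+1\}$. For $j=1$ this span is $[f]$. By induction on $j$, $z^{-j}f\in[f]$ for all $j\ge1$. $\square$

## 12. $f$ close to $1$

**Lemma 7.** For all $N\ge1$ and $\delta>0$ there are $\kappa,\eta,\varepsilon>0$ with $\|z^{-N}(f-1)\|_X<\delta$.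

*Proof.* Write $f-1=(v_\kappa-1)+\Psi$ with $\Psi=v_\kappa(e^{-i\eta c-\varepsilon c^2}-1)$ on $\mathbb T$. The constant $1$ has no negative coefficients, so (11) for $\Phi=f-1$ gives
$$\|z^{-N}(f-1)\|_X\le\sum_{n\ge1}\omega_{-n-N}|\widehat f(-n)|+\omega_{-N}\|\widehat{v_\kappa-1}\|_{\ell_p}+\omega_{-N}\|\widehat\Psi\|_{\ell_1}.$$
We make each of the three terms less than $\delta/3$, choosing $\kappa$, then $\eta$, then $\varepsilon$.

**Step 1: $\kappa$, using $p>1$.** We have $v_\kappa=(1-h)^2$ with $h=\frac\kappa{1+\kappa-z}=\frac\kappa{1+\kappa}\sum_{k\ge0}\frac{z^k}{(1+\kappa)^k}$. Thus $\|\widehat h\|_{\ell_1}=1$ and $\|\widehat h\|_{\ell_\infty}\le\kappa$, so $\|\widehat h\|_{\ell_p}\le\|\widehat h\|_{\ell_1}^{1/p}\|\widehat h\|_{\ell_\infty}^{1-1/p}\le\kappa^{1-1/p}$. As $v_\kappa-1=-2h+h^2$ and $\|\widehat{h^2}\|_{\ell_p}\le\|\widehat h\|_{\ell_1}\|\widehat h\|_{\ell_p}$, we get $\|\widehat{v_\kappa-1}\|_{\ell_p}\le3\kappa^{1-1/p}$. Fix $\kappa$ with $3\omega_{-N}\kappa^{1-1/p}<\delta/3$.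

**Step 2: $\eta$, via $\Psi\to0$ in $\ell_1$.** As $\eta,\varepsilon\to0$, $\Psi\to0$ in $L^2(\mathbb T)$ by dominated convergence. Its derivative is
$$\Psi_\vartheta=(v_\kappa)_\vartheta\,(e^{-i\eta c-\varepsilon c^2}-1)+v_\kappa\frac{dc}{d\vartheta}(-i\eta-2\varepsilon c)\,e^{-i\eta c-\varepsilon c^2}.$$
The first term tends to $0$ in $L^2$ in the same way. In the second, (8) gives $\big|v_\kappa\frac{dc}{d\vartheta}\big|=\frac{2}{|1+\kappa-z|^2}\le2\kappa^{-2}$: the double zero of $v_\kappa$ cancels the growth of $dc/d\vartheta$. Moreover $2\varepsilon|c|e^{-\varepsilon c^2}\le2\sqrt\varepsilon$. So the second term is at most $2\kappa^{-2}(\eta+2\sqrt\varepsilon)$. By (10) there are $\eta_0,\varepsilon_0>0$ with $\omega_{-N}\|\widehat\Psi\|_{\ell_1}<\delta/3$ whenever $\eta\le\eta_0$, $\varepsilon\le\varepsilon_0$. Fix $\eta=\eta_0$.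

**Step 3: $\varepsilon$, killing the weighted negative coefficients.** In (9) with $m=1$ take $\sigma=\frac\eta{2\varepsilon}$ and $s^2=\frac\eta4$. For small $\varepsilon$ we have $\sigma\ge1$, so $(1+\sigma)^2\le4\sigma^2$. Then
$$-\eta\sigma+\varepsilon\sigma^2=-\frac{\eta^2}{4\varepsilon},\qquad\frac{s^2(1+\sigma)^2}{4\sigma}\le s^2\sigma=\frac{\eta^2}{8\varepsilon},\qquad\frac{s^2y^2}{4\sigma}=\frac{\varepsilon y^2}8.$$
So the exponent is at most $-\frac{\eta^2}{8\varepsilon}-\frac78\varepsilon y^2$, and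
$$\sum_{n\ge1}\omega_{-n-N}|\widehat f(-n)|\le\frac{4C_s\varepsilon}{\pi\eta}\sqrt{\frac{8\pi}{7\varepsilon}}\;e^{-\eta^2/(8\varepsilon)}\to0\qquad(\varepsilon\to0).$$
Here $C_s$ is fixed, since $s$ depends only on the fixed $\eta$. For some small $\varepsilon\le\varepsilon_0$ this is less than $\delta/3$. $\square$

*Proof of Theorem B.* Given $N\ge1$ and $\delta>0$, take $f$ from Lemma 7. By Lemma 6 with $j=N$, $z^{-N}f\in X$ and $z^{-N}f\in[f]$. So the hypothesis of Lemma 5 holds, $S$ is cyclic on $X$, and by Section 9 $T_{w,p}$ is cyclic. $\blacksquare$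

## 13. The two sides of $\alpha=\frac12$

*Proof of the Corollary.* (i) For $\alpha\le\frac12$, (1) gives $\prod_{k=2}^n(1-k^{-\alpha})\le e^{2\sqrt2-2\sqrt n}$, and $w_0\cdots w_{-m}=1$, so Theorem A applies and $T_{w,p}$ is non-cyclic. For $\frac12<\alpha\le1$ and $k\ge2$ we have $k^{-\alpha}\le2^{-1/2}$, so $-\log(1-k^{-\alpha})\le C'k^{-\alpha}$ with an absolute constant $C'$. Hence
$$\log\frac1{w_1\cdots w_n}=-\sum_{k=2}^n\log(1-k^{-\alpha})$$
is $O(n^{1-\alpha})$ if $\alpha<1$, and $O(\log n)$ if $\alpha=1$. In both cases it is $o(\sqrt n)$, and Theorem B gives cyclicity for every $1<p\le\infty$.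

(ii) If $L>0$, choose $0<\gamma<L$ with $\gamma<\infty$. Then $|w_1\cdots w_n|\le e^{-\gamma\sqrt n}$ for all large $n$, hence $|w_1\cdots w_n|\le Ce^{-\gamma\sqrt n}$ for all $n\ge1$ with a suitable $C$, and Theorem A applies. If $L=0$, then $\log^+\frac1{|w_1\cdots w_n|}=o(\sqrt n)$, and Theorem B applies. $\blacksquare$
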